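# The numerator at $(1,1)$ of the Poincaré series of two generic $n\times n$ matrices

## 1. The theorem, and what the number $N(1,1)$ measures

**Theorem A.** Let $K$ be a field of characteristic $0$ and $M_n=M_n(K)$, with $\mathrm{GL}_n$ acting on $M_n^2$ by simultaneous conjugation, $a\cdot(x,y)=(axa^{-1},aya^{-1})$. Let $C_{n,2}=K[M_n^2]^{\mathrm{GL}_n}$ be the algebra of invariant polynomial functions, and $T_{n,2}$ the algebra of $\mathrm{GL}_n$-equivariant polynomial maps $M_n^2\to M_n$. Grade both by $\mathbf Z^2$, giving the entries of $x$ degree $(1,0)$ and the entries of $y$ degree $(0,1)$. For $A\in\{C_{n,2},T_{n,2}\}$ write the rational function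
$$P(A;s,t)=\sum_{i,j\ge 0}\dim_K A_{(i,j)}\,s^it^j=\frac{N(A;s,t)}{D(A;s,t)}$$
in lowest terms, with $N(A;0,0)=D(A;0,0)=1$. Then
$$N(C_{n,2};1,1)=N(T_{n,2};1,1)=0\qquad\text{for all } n\ge 5 .$$

**Theorem B.** With the same notation:

1. For $A\in\{C_{n,2},T_{n,2}\}$, $N(A;1,1)=0$ if and only if $n\ge5$.
2. For $n=5$, $N(A;r,r)$ vanishes at $r=1$ to order exactly $2$.
3. For $n\ge5$, $C_{n,2}$ has no bihomogeneous system of parameters.

The source of the problem is Dragomir Z. Djokovic, "Poincare series of some pure and mixed trace algebras of two generic matrices", arXiv:math/0609262 (2006).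

Let us unpack this. $C_{n,2}$ is called the pure trace algebra and $T_{n,2}$ the mixed trace algebra. The function $\mathrm{tr}(x^2y)$ is an element of $C_{n,2}$ of degree $(2,1)$; the maps $(x,y)\mapsto xy$ and $(x,y)\mapsto \mathrm{tr}(x)\,y$ are elements of $T_{n,2}$ of degree $(1,1)$. A bihomogeneous system of parameters of $C_{n,2}$ is a set of $\dim C_{n,2}$ bihomogeneous elements of nonzero degree over whose polynomial ring $C_{n,2}$ is a finite module.

Invariance and equivariance are linear conditions defined over $\mathbf Q$, so the dimensions $\dim A_{(i,j)}$ do not change under field extension; neither do greatest common divisors of polynomials. So from now on $K=\mathbf C$. Write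
$$G=\mathrm{GL}_n,\quad V=M_n^2,\quad C=C_{n,2},\quad T=T_{n,2},\quad X=\operatorname{Spec}C=V/\!/G .$$
We use these textbook facts. $C$ is a finitely generated domain and $T\supset C$ is a finitely generated $C$-module. The points of $X$ correspond to closed orbits, that is, to isomorphism classes of $n$-dimensional semisimple modules over $\mathbf C\langle x,y\rangle$. A generic pair is simple, with only scalars as stabilizer, so $\dim C=2n^2-(n^2-1)=n^2+1$.

**Two cases by hand.** For $n=1$, $C=T=\mathbf C[x,y]$ and $P=\frac1{(1-s)(1-t)}$, so $N=1$.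

For $n=2$, split off the traces: $V=\mathbf C^2\oplus(\mathfrak{sl}_2)^2$, and $\mathrm{PGL}_2$ acts on $\mathfrak{sl}_2\cong\mathbf C^3$ as $\mathrm{SO}_3$. The invariants of two vectors $u,v\in\mathbf C^3$ are the polynomials in the independent scalar products $(u,u),(u,v),(v,v)$ (first fundamental theorem; a determinant needs three vectors). Hence
$$P(C_{2,2})=\frac1{(1-s)(1-t)(1-s^2)(1-st)(1-t^2)} .$$
An equivariant map $\varphi(u,v)\in\mathbf C^3$ is the same as an invariant $(\varphi(u,v),w)$ of three vectors which is linear in $w$, hence a combination of $(u,w),(v,w),\det(u,v,w)$ with invariant coefficients. So $T_{2,2}$ is free over $C_{2,2}$ with generators of degrees $(0,0),(1,0),(0,1),(1,1)$, and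
$$P(T_{2,2})=(1+s)(1+t)P(C_{2,2})=\frac{1}{(1-s)^2(1-t)^2(1-st)} .$$
Both numerators are $1$.

**Poles.** $P(A)$ is a polynomial divided by a product of factors $1-s^it^j$ (Hilbert–Serre). If $(i,j)=g(a,b)$ with $(a,b)$ primitive ($\gcd(a,b)=1$), then $1-s^it^j=\prod_{\eta^g=1}(1-\eta s^at^b)$, the factors are irreducible, and such a factor vanishes at $(1,1)$ exactly when $\eta=1$. Let $m_{ab}=m_{ab}(A)$ be the exponent of $1-s^at^b$ in $D$, i.e. the order of the pole of $P(A)$ along $s^at^b=1$.

**Lemma 1.** $\operatorname{ord}_{r=1}N(A;r,r)=\sum m_{ab}-(n^2+1)\ge0$, the sum over primitive $(a,b)$. Hence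
$$N(A;1,1)=0\iff\sum_{(a,b)}m_{ab}(A)\ \ge\ n^2+2. \tag{1}$$

*Proof.* On $s=t=r$ the factor $1-\eta s^at^b$ becomes $1-\eta r^{a+b}$, which has at $r=1$ a simple zero if $\eta=1$ and no zero otherwise. So $\operatorname{ord}_{r=1}D(A;r,r)=\sum m_{ab}$. The series $P(C;r,r)$ is the Hilbert series of $C$ for the total degree and has at $r=1$ a pole of order $\dim C=n^2+1$. So has $P(T;r,r)$, since $T$ is a finitely generated $C$-module containing $C$. Now use $N=PD$. $\square$

For $n=2$: $m_{10}=m_{01}=2$, $m_{11}=1$, with sum $5=n^2+1$. By the symmetry $x\leftrightarrow y$, always $m_{ab}=m_{ba}$. The theorem has become a statement about pole orders: for $n\ge5$ there are too many of them.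

## 2. Restricting the Poincaré series to the curve $s^at^b=1$

The torus $(\mathbf C^*)^2$ acts by $(s,t)(x,y)=(sx,ty)$. Fix a primitive $(a,b)\in\mathbf N^2$, put $q=s^at^b$ and
$$H=\Gamma=\{q=1\}=\{(z^b,z^{-a}):z\in\mathbf C^*\}\cong\mathbf C^* .$$

**Definition (weight, $I$, $\Delta$).** A bihomogeneous element of degree $(i,j)$ has weight $bi-aj$; thus $s^it^j|_\Gamma=z^{bi-aj}$. Weight $0$ means that $(i,j)$ is a multiple of $(a,b)$. Let $I\subset C$ be the ideal generated by the bihomogeneous elements of nonzero weight, and $\Delta=\Delta_{ab}=\dim X^H$.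

A point of $X$ is $H$-fixed iff all functions of nonzero weight vanish there, so $X^H=V(I)$. The ring $C/I$ is concentrated in weight $0$.

**Example.** $n=2$, $(a,b)=(1,1)$. Here $X=\mathbf C^5$ with coordinates $\mathrm{tr}\,x,\mathrm{tr}\,y,\mathrm{tr}\,x^2,\mathrm{tr}\,y^2,\mathrm{tr}\,xy$ of weights $1,-1,2,-2,0$. So $X^H$ is the line with coordinate $\mathrm{tr}\,xy$, $\Delta=1=m_{11}$, and
$$\big((1-st)P(C)\big)\big|_\Gamma=\frac1{(1-z)(1-z^{-1})(1-z^2)(1-z^{-2})}:$$
the product runs over the weights normal to the fixed line. The next two lemmas say that this picture is general.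

**Lemma 2.** Let $M$ be a finitely generated bigraded $C$-module. Then $P(M)$ has a pole of order at most $\Delta$ along $\Gamma$.

*Proof.* We compare $M$ with modules killed by $I$ through a Koszul complex. Let $f_1,\dots,f_N$ be bihomogeneous generators of $I$ of bidegrees $(i_k,j_k)$ and weights $w_k\neq0$. The Koszul homology $H_k(f;M)$ is killed by $I$, and taking Euler characteristics of the Koszul complex gives
$$P(M)\prod_k(1-s^{i_k}t^{j_k})=\sum_k(-1)^kP(H_k(f;M)). \tag{2}$$
The factors on the left restrict on $\Gamma$ to $1-z^{w_k}\not\equiv0$. A finitely generated bigraded module $Q$ killed by $I$ has a finite filtration by bigraded submodules whose quotients are shifted copies of $C/p$ with $p\supseteq I$ a bihomogeneous prime. All degrees of $C/p$ are multiples of $(a,b)$, so $P(C/p)$ is a function of $q$, with a pole at $q=1$ of order $\dim C/p\le\Delta$ and positive leading coefficient. So each $P(H_k(f;M))$ has a pole of order at most $\Delta$ along $\Gamma$, and so has $P(M)$. $\square$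

We may therefore define $\lambda(M)=\big((1-q)^\Delta P(M)\big)\big|_\Gamma$, a rational function of $z$. We have
$$m_{ab}(A)\le\Delta_{ab},\qquad\text{and if }\lambda(A)\ne0\text{ then }m_{ab}(A)=\Delta_{ab}. \tag{3}$$

**Lemma 3.** Suppose every $\Delta$-dimensional component $F$ of $X^H$ contains a point $\xi_F$ at which $X$ is smooth and $M$ is locally free. Then
$$\lambda(M)=\sum_F\mathrm{vol}(F)\,\chi_{M,F}(z)\prod_w\frac1{1-z^w},\qquad \mathrm{vol}(F)>0, \tag{4}$$
where $F$ runs over the $\Delta$-dimensional components, $w$ over the nonzero weights (with multiplicity) of $\mathfrak m_\xi/\mathfrak m_\xi^2$ for $\xi=\xi_F$, and $\chi_{M,F}$ is the weight character of $M\otimes k(\xi)$.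

*Proof.* **Step 1 (reduce $\lambda$ of a module killed by $I$ to lengths).** Let $Q$ be finitely generated, bigraded and killed by $I$. It is the direct sum of its weight components $Q^{(w)}$, and these are $C$-submodules because $C$ acts through $C/I$, which has weight $0$. For a $\Delta$-dimensional component $F$ let $p_F$ be its prime (bihomogeneous, as the connected torus preserves each component), and put
$$\ell_F(Q)=\sum_w\mathrm{length}\big(Q^{(w)}_{p_F}\big)z^w,\qquad\mathrm{vol}(F)=\lim_{q\to1}(1-q)^\Delta P(C/p_F)>0 .$$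
The lengths are finite since $p_F$ is minimal over $I$. Both $\lambda$ and $\ell_F$ are additive on the filtration used above. Take a quotient $C/p$ with generator in weight $w$. If $\dim C/p<\Delta$, then $\lambda=0$, and all $\ell_F=0$ because $p\not\subseteq p_F$. If $\dim C/p=\Delta$, then $p=p_{F'}$ for some $F'$, and $\lambda=\mathrm{vol}(F')z^w$, $\ell_F=\delta_{F,F'}z^w$. Hence
$$\lambda(Q)=\sum_F\mathrm{vol}(F)\,\ell_F(Q). \tag{5}$$

**Step 2 (find equations of $X^H$ at $\xi=\xi_F$).** The ideal $\mathfrak m_\xi$ is weight-graded. Lift a weight basis of $\mathfrak m_\xi/\mathfrak m_\xi^2$ to weight vectors in $\mathfrak m_\xi$, and let $g=(g_1,\dots,g_e)$ be those of nonzero weight. Each $g_i$ is a sum of bihomogeneous elements of nonzero weight, so $g_i\in I$. Conversely, let $f\in C$ have nonzero weight. For every $k$ the weight-graded algebra $C/(\mathfrak m_\xi^k+(g))$ is spanned by monomials in the weight-$0$ lifts, so it has only weight $0$ and $f\in\mathfrak m_\xi^k+(g)$. By Krull's intersection theorem $f\in(g)\mathcal O_\xi$.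 Hence $I\mathcal O_\xi=(g)\mathcal O_\xi$ is generated by part of a regular system of parameters. So $V(I)$ is smooth at $\xi$ of dimension $\dim(T_\xi X)^H$, $F$ is the only component through $\xi$, $p_F\mathcal O_\xi=I\mathcal O_\xi$, and $C_{p_F}$ is regular of dimension $e$ with maximal ideal $IC_{p_F}$.

**Step 3 (localize at $F$ without losing the weights).** Let $S_0$ be the set of weight-$0$ elements of $C$ not in $p_F$, $B=S_0^{-1}C$ (weight-graded) and $\mathfrak n=p_FB$. A weight-homogeneous element of $B$ outside $\mathfrak n$ has weight $0$ (as $I\subseteq p_F$), hence is a unit. Every element of $C/p_F$ is the image of a weight-$0$ element, so $B/\mathfrak n=\operatorname{Frac}(C/p_F)=:k(F)$, in weight $0$; and $B_{\mathfrak n}=C_{p_F}$.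

Here is the basic principle. If $Q$ is a finitely generated graded $B$-module with $Q_{\mathfrak n}=0$, its annihilator is homogeneous and not contained in $\mathfrak n$, so it contains a homogeneous element outside $\mathfrak n$, a unit, and $Q=0$. In particular graded Nakayama holds: $Q=\mathfrak nQ$ gives $Q_{\mathfrak n}=0$, so $Q=0$.

Apply the principle to $\mathfrak n/IB$, which vanishes at $\mathfrak n$ by Step 2: $IB=\mathfrak n$. So the $f_k$ of Lemma 2 generate $\mathfrak n$, and $e$ of them, say $f_1,\dots,f_e$, map to a basis of the $e$-dimensional $k(F)$-space $\mathfrak n/\mathfrak n^2$. By Nakayama these generate $\mathfrak n$. They form a regular system of parameters of $B_{\mathfrak n}$, so the higher homology of their Koszul complex over $B$ vanishes at $\mathfrak n$, hence is $0$: the complex resolves $k(F)$.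

Next, $L:=S_0^{-1}M$ is graded free. Indeed, lift a weight basis of $L/\mathfrak nL$ to get a map from a graded free module to $L$. It is surjective by Nakayama. It is an isomorphism at $\mathfrak n$, because $M_{p_F}$ is free, being a localization of the free module $M_\xi$. So its kernel vanishes at $\mathfrak n$, hence is $0$.

**Step 4 (compute the Koszul homology).** For $k>e$ we have $f_k=\sum_{i\le e}b_{ki}f_i$ with $b_{ki}\in B$ homogeneous of weight $w_k-w_i$. Replacing the Koszul basis vectors $\epsilon_k$ by $\epsilon_k-\sum_i b_{ki}\epsilon_i$ identifies the Koszul complex of $f_1,\dots,f_N$ on $L$ with that of $f_1,\dots,f_e,0,\dots,0$. Therefore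
$$H_*(f;L)\cong L\otimes k(F)\otimes\Lambda(\text{generators of weight }w_k,\ k>e).$$
For a module killed by $I$, localizing at $S_0$ is the same as localizing at $p_F$. So with $\chi$ the weight character of $L\otimes k(F)$,
$$\sum_k(-1)^k\ell_F(H_k(f;M))=\chi\prod_{k>e}(1-z^{w_k}) .$$
Apply $\lambda$ to (2), use (5), and divide by $\prod_k(1-z^{w_k})$: the component $F$ contributes $\mathrm{vol}(F)\,\chi\prod_{k\le e}(1-z^{w_k})^{-1}$ to $\lambda(M)$. Here $w_1,\dots,w_e$ are the weights of $\mathfrak n/\mathfrak n^2$, i.e. of $I/I^2$ at the generic point of $F$.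

**Step 5 (move from the generic point to $\xi$).** Near $\xi$, $I/I^2$ and $M/IM$ are locally free over $C/I$. Their weight components are direct summands (again because $C/I$ has weight $0$), hence locally free, so their ranks at the generic point of $F$ and at $\xi$ agree. At $\xi$, $I/I^2$ has fibre spanned by $g_1,\dots,g_e$, with weights the nonzero weights of $\mathfrak m_\xi/\mathfrak m_\xi^2$; and $M/IM$ has fibre $M\otimes k(\xi)$. This is (4). $\square$

## 3. Fixed points are graded modules

Let $a,b\ge1$ be coprime and $k=a+b$.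

**Definition (quiver, type).** $Q_{a,b}$ is the quiver with vertex set $\mathbf Z$ and arrows $x:i\to i+b$, $y:i\to i-a$. A representation of finitely supported dimension vector $d=(d_i)$ is a graded $\mathbf C\langle x,y\rangle$-module of type $d$. Types are taken up to shift. Put
$$|d|=\sum d_i,\qquad c_v=\sum_id_id_{i+v}=c_{-v},\qquad\delta(d)=1-c_0+c_a+c_b .$$
The spread of $d$ is $\max\operatorname{supp}d-\min\operatorname{supp}d$. "Trivial" means one-dimensional with $x=y=0$.

**Example.** $a=b=1$, $d=(1,1)$ on the vertices $0,1$: the module has one arrow $x:0\to1$ and one arrow $y:1\to0$, scalars $\alpha,\beta$. It is simple iff $\alpha\beta\ne0$, and $\mathrm{tr}(xy)=\alpha\beta$ is its only parameter; $\delta(d)=1-2+1+1=1$.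

Two remarks. First, a graded module with no proper nonzero graded submodule is simple as an ungraded module: for a submodule $U$, the span of the lowest components of the elements of $U$ has the same dimension and is a graded submodule. Secondly, the support of a graded simple module is strongly connected (in $Q_{a,b}$ restricted to the support), because any nonzero homogeneous element generates the module. So for given $n$ there are finitely many types of simple modules up to shift.

**Lemma 4.** Let $\xi\in X^H$ be the class of a simple module. Then $X$ is smooth at $\xi$, $T$ is locally free near $\xi$, and the module has a grading, unique up to shift. If $d$ is its type, then the weights of $\mathfrak m_\xi/\mathfrak m_\xi^2$ are those of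
$$\mathrm{ch}\,T_\xi X=1+\sum_vc_v\big(z^{v+b}+z^{v-a}-z^v\big), \tag{6}$$
and the weight characters of $C\otimes k(\xi)$ and $T\otimes k(\xi)$ are $1$ and $\sum_vc_vz^v$. The set $F_d^\circ\subset X^H$ of classes of simple modules of type $d$ is irreducible of dimension $\delta(d)$ if nonempty, and the components of $X^H$ with simple generic point are exactly the closures of the nonempty $F_d^\circ$, one for each type.

*Proof.* **Step 1 (smoothness, by Luna).** Let $\pi:V\to X$. The non-simple pairs form a closed $G$-stable set $Z$, and the fibre through a simple pair is just its orbit (the fibre contains the semisimplification, which has a simple summand of dimension $n$ only if the module is itself simple). So the simple locus is $\pi^{-1}(X\setminus\pi(Z))$, with $\pi(Z)$ closed. On it $\mathrm{PGL}_n$ acts with closed orbits and trivial stabilizers. By Luna's slice theorem, over this open subset $V\to X$ is an étale-locally trivial principal $\mathrm{PGL}_n$-bundle. So $X$ is smooth at $\xi$ of dimension $n^2+1$, and $T_\xi X=V/T_v(Gv)$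 for $v=(x,y)$ over $\xi$. Also $T=(\mathbf C[V]\otimes M_n)^G$ becomes, over an étale $U\to X$ trivializing the bundle, $(\mathcal O(U)\otimes\mathbf C[\mathrm{PGL}_n]\otimes M_n)^{\mathrm{PGL}_n}=\mathcal O(U)\otimes M_n$. So $T$ is locally free near $\xi$, and evaluation at $v$ identifies $T\otimes k(\xi)$ with $M_n$.

**Step 2 (the grading).** For $h\in H$, $hv$ lies over $h\xi=\xi$, so there is exactly one $g\in\mathrm{PGL}_n$ with $hgv=v$. Thus $\{(h,g)\in H\times\mathrm{PGL}_n:hgv=v\}$ maps bijectively, hence (characteristic $0$) isomorphically, to $H$. We get a cocharacter $\rho:H\to\mathrm{PGL}_n$ with $h\rho(h)v=v$, which lifts to $\mathrm{GL}_n$. Write $\mathbf C^n=\bigoplus V_i$ with $\rho(z)=z^{-i}$ on $V_i$. The equation $z^b\rho(z)x\rho(z)^{-1}=x$ says that the component $V_i\to V_j$ of $x$ is multiplied by $z^{b+i-j}$ and unchanged, so $x:V_i\to V_{i+b}$. In the same way $y:V_i\to V_{i-a}$. Uniqueness of $\rho$ in $\mathrm{PGL}_n$ makes the grading unique up to shift. Conversely the class of a graded module is $H$-fixed.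

**Step 3 (characters).** $H$ acts on $V=T_vV$ through $h\rho(h)$; this induces on $T_\xi X$ the natural action since $G$ acts trivially on $X$. On the part $\mathrm{Hom}(V_i,V_j)$ of the $x$-component the weight is $b+i-j$, of the $y$-component $-a+i-j$. With $c_v=c_{-v}$, $V$ has character $\sum_vc_v(z^{v+b}+z^{v-a})$. The map $\mathfrak{gl}_n\to T_v(Gv)$, $\alpha\mapsto[\alpha,v]$, is equivariant for $\mathrm{Ad}\,\rho$ with kernel the scalars, so $T_v(Gv)$ has character $\sum_vc_vz^v-1$. The difference is (6). The weights on $\mathfrak m_\xi/\mathfrak m_\xi^2$ for $f\mapsto f\circ h$ (our convention for weights on $C$) are equal to the weights on $T_\xi X$. Finally, $\varphi\in T$ of weight $w$ satisfies $z^w\varphi(v)=\varphi(hv)=\varphi(\rho(h)^{-1}v)=\rho(h)^{-1}\varphi(v)\rho(h)$, so $T\otimes k(\xi)=M_n$ has character $\sum_vc_vz^v$.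

**Step 4 (components).** $F_d^\circ$ is the image of an open subset of the vector space of representations of type $d$, so it is irreducible. Since the grading is unique up to shift, the fibres are $\prod\mathrm{GL}_{d_i}$-orbits, with stabilizers the scalars. Hence
$$\dim F_d^\circ=\sum_id_i(d_{i+b}+d_{i-a})-\Big(\sum d_i^2-1\Big)=\delta(d).$$
By Step 2 of Lemma 3, $X^H$ is smooth at each point of $F_d^\circ$, of dimension $\dim(T_\xi X)^H$, which is the constant term $1+c_b+c_a-c_0=\delta(d)$ of (6). So $\overline{F_d^\circ}$ is a component. $\square$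

For $n=2$, $a=b=1$, $d=(1,1)$ we have $c_0=2,c_{\pm1}=1$, and (6) is $1+z+z^{-1}+z^2+z^{-2}$, in agreement with the example in Section 2. The character of $T\otimes k(\xi)$ is $2+z+z^{-1}=(1+z)(1+z^{-1})$, so (4) gives $\lambda(T)=(1-z)^{-2}(1-z^{-1})^{-2}$, as read off directly from $P(T_{2,2})$.

**Lemma 5.** Let $\xi\in X^H$ be the class of $M=\bigoplus M_j$ with $M_j$ simple. Each $M_j$ is gradable; if $\dim M_j=1$ it is trivial. If $\dim M_j>1$ (call it nontrivial), the support of its type meets every residue class mod $k$, $\dim M_j\ge k$, and its type has $\delta\ge1$. Consequently $X^H$ is a point if $n<k$.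

*Proof.* $H$ permutes the finitely many isomorphism classes of the $M_j$. The stabilizer of each class is closed of finite index, hence is $H$ ($H$ is connected). So each class is $H$-fixed and $M_j$ is gradable by Lemma 4. A one-dimensional graded module sits in one degree, and $a,b\ne0$ forces $x=y=0$.

Let $\dim M_j>1$. By Burnside's theorem the words in $x,y$ span $\operatorname{End}(M_j)$. The nonempty words span a two-sided ideal, nonzero since $x,y$ are not both $0$, hence everything. So some nonempty word has nonzero trace. If its bidegree is $(p,p')$, then $pb-p'a=0$, so $(p,p')=m(a,b)$ with $m\ge1$, and the word traces out a closed walk of length $mk$ inside the support. Each step adds $b$ modulo $k$ (as $-a\equiv b$), and $\gcd(b,k)=1$. So the walk meets every class mod $k$, and $\dim M_j\ge k$. The torus $(\mathbf C^*)^2$ preserves $F_d^\circ$, and the trace of the word, of bidegree $m(a,b)$, takes all nonzero values on the torus orbit. So $\delta(d)=\dim F_d^\circ\ge1$. If $n<k$, all summands are trivial. $\square$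

A trivial summand has $\delta=0$. The locus of sums of simples of given types $d^{(j)}$ is irreducible of dimension $\sum_j\delta(d^{(j)})$, and there are finitely many such loci. So each component of $X^H$ contains a dense one; its generic point means a generic point of that locus.

**Definition (top).** A top component is a $\Delta$-dimensional component of $X^H$; a type $d$ is top if $\overline{F_d^\circ}$ is a top component.

**Theorem 6 (existence of simples).** If $d\in\{0,1\}^{\mathbf Z}$ has strongly connected support, a representation with all arrows nonzero is simple. In general we cite Le Bruyn–Procesi, *Semisimple representations of quivers*, Trans. AMS 317 (1990), Thm. 4: if the support of $d$ is strongly connected and is neither a single vertex without loops nor just an oriented cycle, then a simple representation of type $d$ exists iff $d_i\le\sum_{j\to i}d_j$ and $d_i\le\sum_{i\to j}d_j$ for all $i$ in the support.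

The first sentence is immediate: a nonzero graded submodule contains some $V_i$, and walking along arrows it contains all of them. We say $d$ is of simple type if $F_d^\circ\neq\emptyset$. Then
$$\Delta_{ab}\ge\delta(d)\quad\text{for every }d\text{ of simple type with }|d|=n. \tag{7}$$

## 4. The axes, and the lines $a+b=n$ and $a+b=n-1$

By (3), lower bounds for $m_{ab}$ amount to $\lambda(A)\ne0$. Throughout, $A\in\{C,T\}$.

**Lemma 7.** $m_{10}=m_{01}=n$, and $\Delta_{10}=\Delta_{01}=n$.

*Proof.* For $(a,b)=(1,0)$ the weight of degree $(i,j)$ is $-j$, so $C/I$ is the invariant ring of the single matrix $x$, $\Delta=n$ and $m_{10}\le n$. For the other inequality look at $(s,t)=(1,0)$. A factor $1-\eta s^at^b$ of $D$ with $b>0$ is $1$ there, so $1-s$ is the only irreducible factor of $D$ vanishing at that point. Hence the pole of $P(A;s,0)$ at $s=1$ has order at most $m_{10}$. But $P(C;s,0)=\prod_{i\le n}(1-s^i)^{-1}$ and $P(T;s,0)\ge P(C;s,0)$ coefficientwise, so that order is at least $n$. $\square$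

**Proposition 8.** Let $a,b\ge1$ be coprime, $k=a+b\in\{n,n-1\}$. Then $\Delta_{ab}=n-k+1$. If moreover $a,b\ge2$, then $m_{ab}(C)=m_{ab}(T)=n-k+1$.

*Proof.* **Step 1 (the case $k=n$: find all positive-dimensional components).** A component of positive dimension has generically a nontrivial summand, of dimension $\ge k=n$. So it is generically simple, with one dimension in each class mod $k$: $d=1_S$, $S$ a complete residue system mod $k$. Each $i\in S$ has at most one out-neighbour in $S$, since $i+b$ and $i-a$ lie in the same class. So $c_a+c_b\le n$ and $\delta\le1$; with Lemma 5, $\delta=1$. The set $S=[0,k-1]$ occurs: its arrows, $i\to i+b$ for $i<a$ and $i\to i-a$ for $i\ge a$, form one $k$-cycle, as each adds $b$ mod $k$. So $\Delta=1$.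

**Step 2 (the case $n=k+1$: find the top components).** Since $2k>k+1$, a non-simple generic point has at most one nontrivial summand, of dimension $k$; by Step 1 the component has dimension $\le1$. If the generic point is simple, exactly one class mod $k$ (the special one) carries total dimension $2$, the others $1$. The weighted number of arrows from a class to the next one (adding $b$) is at most the product of the two totals: $\le2$ into and out of the special class, $\le1$ otherwise. So $c_a+c_b\le(k-2)+4=k+2$. If one vertex has $d_i=2$, then $c_0=(k-1)+4=k+3$ and $\delta\le0$, excluded by Lemma 5. Otherwise $d=1_S$, $c_0=k+1$, $\delta\le2$. Equality forces the two vertices $p,p'$ of the special class to have arrows to the one vertex $u$ of the next class, so $\{p,p'\}=\{u-b,u+a\}$ and $p'=p\pm k$. The set $S=[0,k]$ has $(a+1)+(b+1)=k+2$ arrows, so $\delta=2$. It is strongly connected: $[0,k-1]$ is a $k$-cycle and there are arrows $a\to k\to b$. So $\Delta=2$, and every top component has type $1_S$ with $|S|=k+1$, $c_k=1$,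 and no other difference of two elements of $S$ a nonzero multiple of $k$.

In both cases all top components are generically simple, so by Lemma 4 formula (4) applies to $C$ and $T$.

**Step 3 (the leading exponent as $z\to0$).** To show $\lambda\ne0$ we compare the summands of (4) as $z\to0$. Since $\frac1{1-z^{-|w|}}=-z^{|w|}(1+o(1))$,
$$\prod_w(1-z^w)^{-1}=(-1)^\nu z^W(1+o(1)),\qquad W=\sum_{w<0}|w|,\quad\nu=\#\{w<0\}.$$
From (6), writing $x^-=\max(-x,0)$, $W=\sum_vc_v\big[(v+b)^-+(v-a)^--v^-\big]$. The term $v=0$ gives $a\,c_0$. For $v>0$ the terms $v$ and $-v$ together give $(a-v)^++(v-b)^++(v+a)-v$. So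
$$W=a\,c_0+\sum_{v>0}c_v\beta(v),\qquad\beta(v)=a+(a-v)^++(v-b)^+, \tag{8}$$
and counting instead of adding, in the same way,
$$\nu=c_0+\sum_{0<v<a}c_v+\sum_{v>b}c_v. \tag{9}$$
We have $\beta(k-v)=\beta(v)$ for $0<v<k$, $\beta$ is convex, and $\beta(1)=\beta(k-1)=2a-1$. So $\beta\le2a-1$ on $[1,k-1]$. For $v>k$ we have $\beta(v)=a+v-b$. Thus for $v>k$, $k\nmid v$, with residue $\bar v\in[1,k-1]$,
$$\beta(v)-\beta(\bar v)\ge v-k+1\ge2 .$$

**Step 4 (the interval has the smallest $W$).** For $u\not\equiv0$ mod $k$, $\sum_{v\equiv u}c_v=\sum_{r\bmod k}D_rD_{r+u}$, where $D_r$ are the class totals. This is $k$ if $n=k$, and $(k-2)+2+2=k+2$ if $n=k+1$, for every top component. By $c_v=c_{-v}$ and the symmetry of $\beta$,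
$$\sum_{v>0,\,k\nmid v}c_v\,\beta(\bar v)=\frac12\sum_{u=1}^{k-1}\beta(u)\sum_{v\equiv u}c_v$$
is the same for all top components. So are $c_0=n$ and $c_k$ (equal to $0$ for $n=k$, to $1$ for $n=k+1$), and $c_v=0$ if $k\mid v>k$. Let $W_0$ be the value of $W$ for the interval ($[0,k-1]$ resp. $[0,k]$), all of whose differences are $\le k$. Then
$$W=W_0+\sum_{v>k}c_v\big(\beta(v)-\beta(\bar v)\big)\ \ge\ W_0+\sum_{v>k}c_v(v-k+1). \tag{10}$$
So $W>W_0$ unless all differences are $\le k$. In that case $S$ is the interval (for $n=k$ the difference $k$ does not occur, so the spread is $\le k-1$). Exactly one summand of $\lambda(C)$ has the lowest order $z^{W_0}$, so $\lambda(C)\ne0$.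

**Step 5 (the same for $T$).** If $L$ is the spread of $S$, the lowest term of $\chi_{T,F}=\sum c_vz^v$ is $z^{-L}$ with coefficient $1$. So we compare $W-L$.

If $n=k+1$ and $S$ is not an interval, then $L>k$, and (10) with the pair $(\min S,\max S)$ gives $W-L\ge W_0+(L-k+1)-L>W_0-k$, the value of the interval. So the interval is again the unique minimizer and $\lambda(T)\ne0$.

If $n=k$ and $S$ is not an interval, then $L\ge n$, and $L\neq n$, so $L>n$. Take $\min S=0$. Then $W-L\ge W_0+(L-n+1)-L=W_0-(n-1)$, which is the value of the interval. Equality is possible only if $(0,L)$ is the only pair with difference $>n$. Then the other $n-2$ elements, having no difference equal to $n$ with $0$ or $L$, lie in $[L-n+1,n-1]$. This has $2n-1-L$ elements, so $L=n+1$ and $S=S'=\{0\}\cup[2,n-1]\cup\{n+1\}$. To compare signs, pass from $[0,n-1]$ to $S'$ by replacing $1$ with $n+1$. The differences $1;1,2,\dots,n-2$ of the element $1$ with $0;2,\dots,n-1$ are lost, and the differences $n+1;n-1,\dots,2$ of $n+1$ are gained. So $c_1$ changes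 by $-2$, $c_{n-1}$ and $c_{n+1}$ by $+1$, and no other $c_v$ with $v\ge0$. Since $a,b\ge2$, also $a,b\le n-2$, and by (9) $\nu$ changes by $-2+1+1=0$. So the lowest terms, if both occur, have the same sign, and $\lambda(T)\ne0$. By (3), $m_{ab}=\Delta$. $\square$

## 5. The case $b=1$: shape of the top components and signs

**Lemma 9.** Let $b=1$, $a\ge1$, $n\ge a+1$. Every top component of $X^H$ is the closure of some $F_d^\circ$ with $\operatorname{supp}d=[0,\ell]$ (after shift), $\ell\ge a$. Moreover $\Delta\ge n-a$.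

*Proof.* **Step 1 (supports are intervals).** The support of a nontrivial graded simple module is strongly connected. An upward step is $+1$ and cannot jump over a gap, so the support is an interval. A closed walk uses $y$, so $\ell\ge a$.

**Step 2 (the bound $\Delta\ge n-a$).** The interval $[0,n-1]$ is strongly connected: from any $i$ subtract $a$ until in $[0,a-1]$, climb to $a$, step to $0$, then climb. By (7), $\Delta\ge\delta(1_{[0,n-1]})=1-n+(n-1)+(n-a)=n-a\ge1$.

**Step 3 (two summands can be glued).** Since $\Delta\ge1$, a top component has generic point $M_1\oplus\dots\oplus M_m$ with $M_1$ nontrivial, of type $d^1$ with support $[0,\ell_1]$, $\ell_1\ge a$. Suppose $m\ge2$. Let $d^2$ be the type of $M_2$, shifted to have support $[\ell_1+1,\ell_1+1+\ell_2]$, and $d=d^1+d^2$. There are arrows $x:\ell_1\to\ell_1+1$ and $y:\ell_1+1\to\ell_1+1-a\in[0,\ell_1]$ between the blocks, and the supports are disjoint, so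
$$\delta(d)\ge\delta(d^1)+\delta(d^2)-1+2 .$$
We claim $F_d^\circ\ne\emptyset$. Let $N_\varepsilon$ be $M_1\oplus M_2$ plus $\varepsilon$ times fixed nonzero maps along these two arrows. Suppose $N_\varepsilon$ had a proper nonzero graded submodule for arbitrarily small $\varepsilon\ne0$. Pass to a sequence with constant dimension vector. By compactness of Grassmannians a limit exists and is a proper nonzero graded submodule of $M_1\oplus M_2$. The summands are graded-simple with disjoint supports, so the limit is $M_1$ or $M_2$. Hence the dimension vector is $d^1$ or $d^2$, and the submodule of $N_\varepsilon$ is a whole block, which is not stable, a contradiction. Replacing $M_1\oplus M_2$ by simples of type $d$ gives a locus in $X^H$ of dimension $>\Delta$, a contradiction. So $m=1$. $\square$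

Hence for $b=1$ formula (4) applies to $C$ and $T$, with simple points $\xi_F$.

The sensible next move is to repeat Section 4: find one dominant summand of (4). But already for $n=5$, $a=b=1$ there are several summands on an equal footing. The types $(1,1,1,1,1)$, $(1,2,1,1)$, $(1,1,2,1)$, $(1,2,2)$, $(2,2,1)$ all have $1-c_0+2c_1=4$ (for instance $1-7+10$ for $(1,2,1,1)$ and $1-9+12$ for $(1,2,2)$). All satisfy $d_i\le d_{i-1}+d_{i+1}$, so all are of simple type by Theorem 6. Section 9 shows that $\Delta_{11}=4$, so these are five top components. A sum of five rational functions may cancel. We exclude this by evaluating on the unit circle and comparing arguments.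

**Step 1 (a product of sines).** Let $z=e^{i\theta}$, $\theta$ generic, $s_k=\sin(k\theta/2)$ for $k\ne0$, $s_0:=1$, $\sigma_k=\sin^2(k\theta/2)$. We have $1-e^{iw\theta}=-2i\,e^{iw\theta/2}\sin(w\theta/2)$. By (6) there are $n^2+1-\Delta$ nonzero weights, and the sum of all weights is $\sum_vc_v(v+b-a)=(b-a)n^2$. So for a top component of simple type
$$\prod_w(1-z^w)=(-2i)^{n^2+1-\Delta}e^{i\theta(b-a)n^2/2}\,\Pi_F,\qquad\Pi_F=\prod_v\Big(\frac{s_{v+b}\,s_{v-a}}{s_v}\Big)^{c_v}, \tag{11}$$
the convention $s_0=1$ taking care of the zero weights. The prefactor is the same for all top components, so only the sign of the real number $\Pi_F$ matters. For $v>0$ the terms $v$ and $-v$ combine to $g_v^{c_v}$. From $s_{-j}=-s_j$ for $j\neq 0$ and $s_{v+b}s_{v-b}=\sigma_v-\sigma_b$ (similarly for $a$),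
$$g_v=-\frac{(\sigma_v-\sigma_a)(\sigma_v-\sigma_b)}{\sigma_v}\quad(v\ne a,b).$$
If $a\ne b$, then at $v=a$ the term is $\frac{s_{a+b}s_0}{s_a}\cdot\frac{s_{b-a}s_{-2a}}{s_{-a}}$, and similarly at $v=b$, so
$$g_a=\frac{(\sigma_b-\sigma_a)\sin a\theta}{\sigma_a},\qquad g_b=\frac{(\sigma_b-\sigma_a)\sin b\theta}{\sigma_b}.$$
If $a=b=1$, then $g_1=s_2^2/s_1^2$. The term $v=0$ is $(-s_as_b)^{c_0}$.

**Step 2 (the case $a=b=1$: all signs agree).** Here $g_1>0$, $g_v=-(\sigma_v-\sigma_1)^2/\sigma_v<0$ for $v\ge2$, and the term $v=0$ has sign $(-1)^{c_0}$. So $\Pi_F$ has sign $(-1)^\tau$, $\tau=c_0+\sum_{v\ge2}c_v$. From $\sum_{v\ge1}c_v=(n^2-c_0)/2$ and $\Delta=\delta(d)=1-c_0+2c_1$ we get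
$$\tau=c_0+\tfrac12(n^2-c_0)-\tfrac12(\Delta-1+c_0)=\tfrac12(n^2-\Delta+1),$$
independent of $F$.

**Step 3 (the case $b=1$, $a\ge2$, all top components of spread $\le2a-1$).** Take $\theta=\pi/a-\epsilon$ with $\epsilon>0$ small and generic. For $2\le v\le2a-1$, $v\ne a$, the distance of $v\theta$ to $2\pi\mathbf Z$ lies strictly between $\theta$ and $a\theta=\pi-a\epsilon$. This is clear for $v<a$. For $v=2a-j$, $1\le j\le a-1$, the distance is $j\pi/a+v\epsilon$, which is $>\pi/a-\epsilon$ and, for small $\epsilon$, $<\pi-a\epsilon$. As $\sin^2(\psi/2)$ increases with $\psi\in[0,\pi]$, $\sigma_1<\sigma_v<\sigma_a$ and $g_v>0$. Further $\sin\theta,\sin a\theta>0$ and $\sigma_1<\sigma_a$, so $g_1,g_a<0$; and $s_1,s_a>0$. As $c_v=0$ for $v\ge2a$, the sign of $\Pi_F$ is $(-1)^{c_0+c_1+c_a}$. Since $c_1+c_a=\Delta-1+c_0$, it is $(-1)^{\Delta-1}$, independent of $F$.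

**Lemma 10.** Suppose $b=1$, $n\geq a+1$, and either $a=1$, or $a\ge2$ and all top components have spread $\le2a-1$. Then $m_{ab}(A)=\Delta_{ab}$.

*Proof.* For generic $\theta$, $\chi_{C,F}=1$ and $\chi_{T,F}(z)=\sum c_vz^v=\big|\sum_id_iz^i\big|^2>0$. By Steps 2 and 3 all summands of (4) are nonzero complex numbers with the same argument. So $\lambda(A)\ne0$. $\square$

**Corollary 11.** $m_{11}(A)=\Delta_{11}\ge1-c_0+2c_1$ for every $d$ of simple type with $|d|=n$. In particular:

* $n=5$: $m_{11}\ge4$;
* $n\ge6$: $m_{11}\ge n+1$;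
* $n=10$: $m_{11}\ge17$;
* $n=11$: $m_{11}\ge20$.

*Proof.* Use (7). By Theorem 6 the condition on a type with interval support of length at least $3$ is $d_i\le d_{i-1}+d_{i+1}$. It holds for the following. $(1,1,1,1,1)$: $1-5+8=4$. $(1,2,2,1,1,\dots,1)$ with $n\ge6$: $c_0=n+4$, $c_1=2+4+2+(n-6)=n+2$, so $\delta=n+1$. $(2,3,3,2)$: $1-26+42=17$. $(2,3,3,2,1)$: $1-27+46=20$. $\square$

## 6. The case $b=1$, $a+1\le n\le2a+5$: isolating a pole at a root of unity

**Proposition 12.** Let $a\ge2$ and $a+1\le n\le2a+5$. Then $m_{a1}(A)=m_{1a}(A)=\Delta_{a1}\ge n-a$.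

*Proof.* Here $b=1$, and $\Delta\ge n-a$ by Lemma 9. If all top components have spread $\le2a-1$, use Lemma 10. So assume some top component is long: $\ell\ge2a$. The sign argument of Section 5 covers only $v\le2a-1$, so another way to exclude cancellation is needed.

**Step 1 (isolation: components of maximal spread own a pole).** Let $\ell^*\ge2a$ be the maximal spread of top components, $r=\ell^*+a$, $\zeta=e^{2\pi i/r}$. By (6), for a component of spread $\ell$ the weights lie in $[-(\ell+a),\ell+1]$. So for $\ell<\ell^*$ no nonzero weight is divisible by $r$. For $\ell=\ell^*$ (note $\ell^*+1<r$) the only nonzero weight divisible by $r$ is $-r$, and its multiplicity is $c_{\ell^*}\ge1$, coming from $v=-\ell^*$ in $z^{v-a}$. Hence the summands of (4) with $\ell<\ell^*$ are regular at $z=\zeta$. If all top components of spread $\ell^*$ have the same vector $(c_v)$ and $\sum d_i\zeta^i\ne0$, then the summands with $\ell=\ell^*$ add up to a positive multiple of one function with a pole at $\zeta$ (for $T$ because $\chi_{T,F}(\zeta)=|\sum d_i\zeta^i|^2\ne0$),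 and $\lambda(A)\ne0$. The remaining steps check this hypothesis.

**Step 2 (a formula for $\delta$ of a long type).** Write $d=1_{[0,\ell]}+f$ with $f\ge0$ supported in $[0,\ell]$, $\mu=\sum f_i=n-\ell-1$, $\mathrm{mid}=[a,\ell-a]$, $\Lambda=|\mathrm{mid}|=\ell+1-2a\ge1$. So $\Lambda+\mu=\kappa:=n-2a\le5$. Since $\ell\ge2a$, each $i\in[0,\ell]$ has at least one of $i\pm a$ in $[0,\ell]$, and both iff $i\in\mathrm{mid}$. Expanding $\sum(1+f_i)(1+f_{i+v})$ for $v=0,1,a$,
$$c_0=\ell+1+2\mu+\sum f_i^2,\qquad c_1=\ell+2\mu-f_0-f_\ell+\sum f_if_{i+1},$$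
$$c_a=\ell+1-a+2\mu-\sum_{i\notin\mathrm{mid}}f_i+\sum f_if_{i+a}.$$
With $n=\ell+1+\mu$ this gives $\delta(d)=n-a+E(f)$,
$$E(f)=\sum f_if_{i+1}+\sum f_if_{i+a}-\sum f_i(f_i-1)-\sum_{i\notin\mathrm{mid}}f_i-f_0-f_\ell. \tag{12}$$
For $f=1_Y$: $E=\mathrm{edg}(Y)-|Y\setminus\mathrm{mid}|-|Y\cap\{0,\ell\}|$, where $\mathrm{edg}(Y)$ is the number of pairs in $Y$ at distance $1$ or $a$. The graph "distance $1$ or $a$" is triangle-free if $a\ge3$ (a triangle would need $1+1=a$), and then $\mathrm{edg}(Y)\le\lfloor|Y|^2/4\rfloor$ by Mantel's theorem. The shape of $f$ is the multiset of its nonzero values.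

**Step 3 (maximize $E$ over long $d$).** First, small $\mu$. If $\mu=0$, $E=0$. If $\mu=1$, $E\le0$. If $\mu=2$: shape $(2)$ gives $E<0$, and $Y=\{i,j\}$ gives $E\le1$ with equality iff $i,j\in\mathrm{mid}$ are at distance $1$ or $a$; so $E\le0$ if $\Lambda\le1$. In what follows we list only the pairs $(\Lambda,\mu)$ with $\mu\ge2$.

*$\kappa\le3$.* Then $\mu\le2$, and $\mu=2$ forces $\Lambda\le1$. So $E\le0$.

*$\kappa=4$.* For $(\Lambda,\mu)=(2,2)$: $\mathrm{mid}=\{a,a+1\}$, so $E=1$ iff $Y=\{a,a+1\}$, otherwise $E\le0$. For $(1,3)$: for sets, $\mathrm{edg}\le3$ and $|Y\setminus\mathrm{mid}|\ge2$, so $E\le1$; shape $(2,1)$ gives $E\le2-2-1<0$; shape $(3)$ gives $E<0$. So the maximum is $1$, and the maximizer of largest spread is unique: $\ell=2a+1$, $Y=\{a,a+1\}$.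

*$\kappa=5$, $a\ge3$.* For $(3,2)$: $\mathrm{mid}=[a,a+2]$, in which $a\ge3$ is not a distance, so $E\le1$ with equality iff $Y=\{a,a+1\}$ or $\{a+1,a+2\}$, mirror images in $[0,2a+2]$. For $(2,3)$: sets have $\mathrm{edg}\le2$, $|Y\setminus\mathrm{mid}|\ge1$, so $E\le1$; shape $(2,1)$ gives $E\le2-2=0$; shape $(3)$ gives $E<0$. For $(1,4)$: sets give $E\le4-3=1$; shape $(2,1,1)$ has at most two adjacent pairs, of total value $\le4$, and total $f$ outside $\mathrm{mid}$ at least $2$, so $E\le4-2-2=0$; shape $(2,2)$ gives $E\le4-4-2$, and shapes $(3,1)$ and $(4)$ give $E\le3-6$ and $E\le-12$, all negative. So the maximum is $1$, and the maximizers of largest spread are the mirror pair with $\ell=2a+2$.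

*$\kappa=5$, $a=2$ ($n=9$).* For $(3,2)$: $E\le1$. For $(2,3)$: $\ell=5$, $\mathrm{mid}=\{2,3\}$; sets give $E\le3-1=2$. Equality needs $\mathrm{edg}=3$, i.e. three consecutive integers, containing $2,3$ and neither $0$ nor $5$; so $Y=\{1,2,3\}$ or $\{2,3,4\}$, mirror images. Shape $(2,1)$ gives $E\le0$ and shape $(3)$ gives $E<0$. For $(1,4)$: $\ell=4$, $\mathrm{mid}=\{2\}$. A $4$-set in $[0,4]$ either consists of four consecutive integers, with $\mathrm{edg}=5$, one end of $[0,4]$ and $E=5-3-1=1$; or it contains both ends and $\mathrm{edg}\le4$, so $E\le4-3-2<0$. Shape $(2,1,1)$: $E\le5-2-2=1$. Shapes $(2,2),(3,1),(4)$: $E<0$ as before. So the maximum is $2$, attained only by the mirror pair with $\ell=5$.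

**Step 4 (the listed maximizers are of simple type).** In-neighbours of $i$ are $i-1,i+a$; out-neighbours are $i+1,i-a$. The supports $[0,\ell]$ with $\ell\ge2a$ are strongly connected (as in Lemma 9) and not just a cycle ($a$ has out-neighbours $a+1$ and $0$). Vertices with $d_i=1$ satisfy the conditions of Theorem 6 by strong connectedness. For $1_{[0,\ell]}+1_{\{a,a+1\}}$, $\ell\in\{2a+1,2a+2\}$: at $a$ the in-sum is $d_{a-1}+d_{2a}=2$ and the out-sum is $\ge d_{a+1}=2$; at $a+1$ the in-sum is $\ge d_a=2$ and the out-sum is $d_{a+2}+d_1=2$. For $(1,2,2,2,1,1)$ with $a=2$: the in-sums are $2,3,3,3,2,1$ and the out-sums $2,2,3,3,3,2$. The mirror image $i\mapsto\ell-i$ reverses all arrows, so it interchanges in- and out-conditions, and mirror images are also of simple type. Mirror images have equal $(c_v)$.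

**Step 5 (identify the top types of maximal spread).** Put $E^*=\Delta-(n-a)\ge0$. It equals $E$ of every long top type, and one exists.

If $E^*=0$, then $1_{[0,n-1]}$, which has $\delta=n-a$, is top. It is the unique type of the maximal possible spread $n-1$, so $\ell^*=n-1$. Here $r=n-1+a>n$, so $\zeta^n\ne1$ and $\sum_{i<n}\zeta^i\ne0$. The hypothesis of Step 1 holds.

If $E^*\ge1$, then $\kappa\in\{4,5\}$ by Step 3. By Step 4 and (7), $\Delta\ge n-a+\max E$; also $E^*\le\max E$. So $E^*=\max E$ over long $d$, and the top types of spread $\ell^*$ are exactly the listed maximizers of largest spread. They have the same $(c_v)$.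

**Step 6 (in the second case, $\sum d_i\zeta^i\ne0$).** Put $\varphi=2\pi/r$.

For $\ell=2a+1$, $r=3a+1$:
$$\zeta^{-(a+1/2)}\sum d_i\zeta^i=\frac{\sin((a+1)\varphi)}{\sin(\varphi/2)}+2\cos\frac\varphi2>0,$$
since $(a+1)\varphi=\pi\frac{2a+2}{3a+1}<\pi$ for $a\ge2$.

For $\ell=2a+2$, $a\ge3$, $r=3a+2$: $\zeta^{-(a+1)}\sum d_i\zeta^i=\frac{\sin((2a+3)\varphi/2)}{\sin(\varphi/2)}+1+\zeta^{\mp1}$ has positive real part, since $(2a+3)\varphi/2=\pi\frac{2a+3}{3a+2}<\pi$.

For $a=2$, $\ell=5$, $r=7$: $\sum d_iz^i$ is a nonzero rational polynomial of degree $5<6=\deg\Phi_7$ ($\Phi_7$ the minimal polynomial of $\zeta$), so it does not vanish at $\zeta$.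

By Step 1, $\lambda(A)\ne0$ and $m_{a1}=\Delta$; by symmetry $m_{1a}=m_{a1}$. $\square$

## 7. Counting poles: $5\le n\le11$, and why the count stops

*Proof of Theorem A for $5\le n\le11$.* We add the lower bounds of Lemma 7, Corollary 11, Propositions 8 and 12 and compare with (1).

* $n=5$: $(1,0),(0,1)$ give $10$; $(1,1)$ gives $4$; $(a,1),(1,a)$ with $a=2,3,4$ give $2(3+2+1)=12$; $(3,2),(2,3)$ give $2$. Total $28\ge27$.
* $6\le n\le9$ (then $n\le2a+5$ for all $a\ge2$): $2n+(n+1)+2\sum_{a=2}^{n-1}(n-a)=2n+(n+1)+(n-1)(n-2)=n^2+3$.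
* $n=10$: $20+17+2(1+\dots+7)=93$ (with $a=3,\dots,9$); $(7,3),(3,7)$ with $k=10$ give $2$; $(7,2),(5,4),(4,5),(2,7)$ with $k=9$ give $2$ each, $8$. Total $103\ge102$.
* $n=11$: $22+20+2(1+\dots+8)=114$ (with $a=3,\dots,10$); $(9,2),(8,3),(7,4),(6,5)$ and transposes with $k=11$ give $8$; $(7,3),(3,7)$ with $k=10$ give $4$. Total $126\ge123$.

By (1), $N(A;1,1)=0$. $\square$

Can we go on like this? Proposition 12 covers only $a\ge(n-5)/2$, and this is fatal for large $n$. Put $\rho=\lfloor(n+5)/2\rfloor$. The lower bounds at hand are $2n$ (axes), $2\sum_{j\le\rho}j=\rho(\rho+1)\le\frac{(n+5)(n+7)}4$ (from $m_{a1},m_{1a}\geq n-a$), at most $(n-1)+2(n-2)\le3n$ from Proposition 8, and $m_{11}$. Even the exact value of $m_{11}$ is small: by Lemma 9 it is $1-c_0+2c_1$ for some type, and $c_0+2c_1\le\sum c_v=n^2$, $c_1\le c_0$ (Cauchy–Schwarz) give $2c_1-c_0\le\min(n^2-2c_0,\,c_0)\le n^2/3$. Altogether at most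
$$5n+\tfrac{(n+5)(n+7)}4+1+\tfrac{n^2}3=\tfrac7{12}n^2+8n+\tfrac{39}4,$$
which is less than $n^2+2$ for $n\ge21$ (at $n=21$: $\frac5{12}n^2=183.75>175.75=8n+\frac{31}4$, and the difference increases). So the known pole orders do not add up to enough.

But they sit at very lopsided $(a,b)$, with $a/b$ of size between about $n/2$ and $n$. So instead of counting poles, weight them by $a/b$. If the theorem failed, all pole orders together would be pinned to a total of exactly $n^2+1$, and $P$ near $(1,1)$ would be a product of linear forms. The weighted sum could then be read off from an integral, and estimated from above.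

## 8. The integral: $n\ge12$

Suppose $n\ge12$ and $N(A;1,1)\ne0$. By Lemmas 1 and 7,
$$\sum m_{ab}=n^2+1,\qquad\sum_{a,b\ge1}m_{ab}=n^2+1-2n=(n-1)^2. \tag{13}$$

**Step 1 (a product formula for an integral).** For $u,v>0$ let $R_A(u,v)=\lim_{\varepsilon\to0+}\varepsilon^{n^2+1}P(A;e^{-\varepsilon u},e^{-\varepsilon v})$. Since $N(A;1,1)\ne0$ and $1-e^{-\varepsilon(au+bv)}\sim\varepsilon(au+bv)$, while the other factors of $D$ do not vanish at $(1,1)$,
$$R_A(u,v)=c_A\prod(au+bv)^{-m_{ab}},\qquad c_A\ne0. \tag{14}$$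
On the other hand, the Molien–Weyl formula, normalized by $\varphi_n=0$, with $\varphi_{ij}=\varphi_i-\varphi_j$ and $0<s,t<1$, reads
$$P(C;s,t)=\frac1{n!(2\pi)^{n-1}(1-s)^n(1-t)^n}\int_{[-\pi,\pi]^{n-1}}\prod_{i<j}\frac{|1-e^{i\varphi_{ij}}|^2}{|1-se^{i\varphi_{ij}}|^2|1-te^{i\varphi_{ij}}|^2}\,d\varphi ;$$
for $T$ there is the extra factor $|\mathrm{tr}\,g|^2$, the character of $M_n$. Put $s=e^{-\varepsilon u}$, $t=e^{-\varepsilon v}$, $\varphi=\varepsilon x$. Let $\psi$ be the distance of $\varphi_{ij}$ to $2\pi\mathbf Z$. Then $|1-e^{i\varphi_{ij}}|^2\le\psi^2$ and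
$$|1-se^{i\varphi_{ij}}|^2=(1-s)^2+4s\sin^2(\psi/2)\ge\mathrm{const}\,(\varepsilon^2+\psi^2),$$
likewise for $t$. So the $(i,j)$ factor is $\le\mathrm{const}/(\varepsilon^2+\psi^2)$, and also $\le\mathrm{const}\cdot\varepsilon^{-2}$. Use the first bound for the pairs $(i,n)$, where $\psi=\varepsilon|x_i|$, and the second for the others: the integrand multiplied by $\varepsilon^{n(n-1)}$ is dominated by $\mathrm{const}\prod_{i<n}(1+x_i^2)^{-1}$, which is integrable. The powers of $\varepsilon$ are $-2n$ from the prefactor, $-n(n-1)$ from the pairs, $n-1$ from $d\varphi$, in total $-(n^2+1)$. By dominated convergence, with $x_n=0$ and $x_{ij}=x_i-x_j$,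
$$R_C(u,v)=\frac1{n!(2\pi)^{n-1}u^nv^n}\int_{\mathbf R^{n-1}}\prod_{i<j}\frac{x_{ij}^2}{(u^2+x_{ij}^2)(v^2+x_{ij}^2)}\,dx,\qquad R_T=n^2R_C,$$
because $|\mathrm{tr}\,g|^2\le n^2$ tends to $n^2$. Put $\omega(x)=1/(1+x^2)$ and
$$I(u)=\int\prod_{i<j}\frac{x_{ij}^2}{u^2+x_{ij}^2}\,\omega(x_{ij})\,dx .$$
Set $v=1$ in (14). The factors of $(1,0)$ and $(0,1)$, with $m_{10}=m_{01}=n$, account for $u^{-n}v^{-n}$. Therefore
$$I(u)=\mathrm{const}\cdot\prod_{a,b\ge1}(au+b)^{-m_{ab}}\qquad(u>0). \tag{15}$$

**Step 2 (read off a weighted sum of the $m_{ab}$).** As $u\downarrow0$, monotone convergence gives $I(u)\uparrow I(0)=\int\prod_{i<j}\omega(x_{ij})\,dx$, finite since the integrand is $\le\prod_{i<n}\omega(x_i)$. So by (15) $\log(I(0)/I(u))=\sum m_{ab}\log(1+au/b)$, and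
$$\mathcal M:=\sum_{a,b\ge1}m_{ab}\frac ab=\lim_{u\to0+}\frac1u\log\frac{I(0)}{I(u)}. \tag{16}$$

**Step 3 (upper bound for $\mathcal M$).** We show
$$\mathcal M\le B(n):=\sqrt{\pi/8}\;n^{3/2}(n-1). \tag{17}$$
With $p_{ij}=u^2/(u^2+x_{ij}^2)$ we have $1-\prod(1-p_{ij})\le\sum p_{ij}$. The measure $dx$ on $\mathbf R^n/\mathbf R(1,\dots,1)$ is $S_n$-invariant, so all $\binom n2$ pairs contribute equally. In the coordinates $h=x_1-x_2$, $y_k=x_k-\frac{x_1+x_2}2$ for $k\ge3$ the Jacobian is $\pm1$ (normalize $x_2=0$: then $h=x_1$, $y_k=x_k-x_1/2$). Hence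
$$I(0)-I(u)\le\binom n2\int_{\mathbf R}\frac{u^2}{u^2+h^2}\,\omega(h)G(h)\,dh,\qquad I(0)=\int\omega G\,dh,$$
$$G(h)=\int_{\mathbf R^{n-2}}\prod_{k\ge3}\omega(y_k-\tfrac h2)\,\omega(y_k+\tfrac h2)\prod_{3\le k<l}\omega(y_k-y_l)\,dy .$$
One of $|y\pm\frac h2|$ is $\ge|y|$, and $\omega\le1$ decreases in $|\cdot|$. So the integrand is $\le\prod_{k\ge3}\omega(y_k)$ for all $h$. Hence $G\le\pi^{n-2}$, and $G$ is continuous by dominated convergence. As $u\to0$, $\frac u{u^2+h^2}dh\to\pi\delta_0$, and $\log\frac{I(0)}{I(u)}\sim\frac{I(0)-I(u)}{I(0)}$. So (16) gives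
$$\mathcal M\le\pi\binom n2\frac{G(0)}{\int\omega G\,dh}.$$
To bound the denominator from below put $\eta=h/2$:
$$(1+(y+\eta)^2)(1+(y-\eta)^2)=(1+y^2)^2+2\eta^2-2y^2\eta^2+\eta^4\le(1+y^2)^2(1+\eta^2)^2 .$$
So $G(h)\ge G(0)(1+h^2/4)^{-2(n-2)}\ge G(0)e^{-(n-2)h^2/2}$. Also $\omega(h)\ge e^{-h^2}$. Thus $\int\omega G\,dh\ge G(0)\int e^{-nh^2/2}dh=G(0)\sqrt{2\pi/n}$, and $\mathcal M\le\pi\frac{n(n-1)}2\sqrt{\frac n{2\pi}}=B(n)$.

**Step 4 (lower bound for $\mathcal M$).** By Proposition 12, $m_{a1}=m_{1a}\ge n-a$ for $(n-5)/2\le a\le n-1$ (then $a\ge4$). Put $j=n-a=1,\dots,\rho$, where $\rho=\frac n2+2$ for $n$ even and $\rho=\frac{n+5}2$ for $n$ odd. By $m_{ab}=m_{ba}$ we have $\mathcal M=\sum_{a,b\ge1}m_{ab}\cdot\frac12\big(\frac ab+\frac ba\big)$, with all coefficients $\ge1$. The known part of $m_{a1}$ and $m_{1a}$ together contributes $j\big(n-j+\frac1{n-j}\big)$, and it uses mass $2\sum j=\rho(\rho+1)$ of the total mass $(n-1)^2$ in (13). Every remaining unit of mass contributes at least $1$: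
$$\mathcal M\ \ge\ \sum_{j=1}^\rho j\Big(n-j+\frac1{n-j}\Big)+(n-1)^2-\rho(\rho+1). \tag{18}$$

**Step 5 (the lower bound exceeds the upper bound).** Note $\sum_{j\le\rho}j(n-j)=\frac{\rho(\rho+1)(3n-2\rho-1)}6$, $\sqrt{\pi/8}<0.62666$, $\sqrt\pi<1.7725$.

*$n=2p$, $p\ge8$.* Here $\rho=p+2$. Dropping the terms $\frac j{n-j}$, (18) gives
$$\mathcal M\ge\frac{(p+2)(p+3)(4p-11)}6+(2p-1)^2=\frac{4p^3+33p^2-55p-60}6 .$$
And $B(n)=\sqrt\pi\,p^{3/2}(2p-1)$. With $\sqrt p\le\frac{p+9}6$, i.e. $(\sqrt p-3)^2\ge0$, $6B\le1.7725\,p(p+9)(2p-1)=1.7725(2p^3+17p^2-9p)$. Six times the difference is at least $0.455p^3+2.86p^2-39.05p-60$. At $p=8$ this is $>40$, and its derivative $1.365p^2+5.72p-39.05$ is positive for $p\ge8$.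

*$n=14$.* $\rho=9$, $\sum j(14-j)=345$, and keeping three of the terms $\frac j{14-j}$ ($j=7,8,9$),
$$\mathcal M\ge345+\big(1+\tfrac43+\tfrac95\big)+(169-90)>428>426.8>B(14).$$

*$n=12$.* $\rho=8$: $\sum j(12-j)=228$; $\sum\frac j{12-j}\ge2+1.4+1+0.7=5.1$ (from $j=8,7,6,5$); mass used $72$. Here we add Proposition 8 with $k=11$: $m=2$ for $(9,2),(8,3),(7,4),(6,5)$ and transposes. The contribution is
$$2\big(\tfrac92+\tfrac29+\tfrac83+\tfrac38+\tfrac74+\tfrac47+\tfrac65+\tfrac56\big)>24.2,$$
with mass $16$. The remaining mass $121-72-16=33$ contributes at least $33$. The total is $>290>286.6>B(12)$.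

*$n=2p+1$, $p\ge6$.* Here $\rho=p+3$, and (18) gives
$$\mathcal M\ge\frac{(p+3)(p+4)(4p-10)}6+4p^2=\tfrac23p^3+7p^2-\tfrac{11}3p-20 .$$
For $p=6$ this is $354>352.5>B(13)$. For $p\ge7$ use $\sqrt n\le\frac{n+16}8$, i.e. $(\sqrt n-4)^2\ge0$:
$$B(n)\le0.62666\cdot\frac{(2p+1)(2p+17)(2p)}8\le0.62666p^3+5.6400p^2+2.6634p .$$
The difference is at least $0.04p^3+1.36p^2-6.34p-20$. At $p=7$ this is $13.72+66.64-44.38-20>0$, and its derivative is positive for $p\ge7$.

In all cases (17) is contradicted. So $N(A;1,1)=0$ for $n\ge12$; with Section 7 this proves Theorem A. $\square$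

## 9. Small $n$, the exact order for $n=5$, and systems of parameters

*Proof of Theorem B.* **Part (1): for $n\le4$ there are not too many poles.** By (3), $\sum m_{ab}\le\sum\Delta_{ab}$, where $\Delta_{10}=\Delta_{01}=n$ by Lemma 7, and $\Delta_{ab}=0$ for $a,b\ge1$, $a+b>n$ by Lemma 5.

* $n=1$: $1+1=2$.
* $n=2$: $2+2+\Delta_{11}=5$, as $\Delta_{11}=1$ by Proposition 8.
* $n=3$: $\Delta_{11}=2$, $\Delta_{21}=\Delta_{12}=1$ by Proposition 8; total $6+2+2=10$.
* $n=4$: $\Delta_{21}=\Delta_{12}=2$, $\Delta_{31}=\Delta_{13}=1$ by Proposition 8. By Lemma 9, $\Delta_{11}$ is the maximum of $1-c_0+2c_1$ over simple types, which are compositions of $4$ of length $\ge2$. The values are $3$ for $(1,1,1,1)$ and $(1,2,1)$; $1$ for $(2,1,1),(1,1,2),(2,2)$; $-3$ for $(1,3),(3,1)$. As $(1,1,1,1)$ is of simple type, $\Delta_{11}=3$. Total $8+3+4+2=17$.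

In each case $\sum m_{ab}\le n^2+1$, so $N(A;1,1)\ne0$ by (1). With Theorem A this proves (1).

**Part (2): for $n=5$ the sum is exactly $28$.** Section 7 gives $\sum m_{ab}\ge28$. Conversely we bound each $\Delta_{ab}$. By Proposition 8, $\Delta_{31}=2$ and $\Delta_{41}=\Delta_{32}=1$.

Next, $\Delta_{11}=4$ by Lemma 9. Indeed $1-c_0+2c_1$ is $4$ for $(1,1,1,1,1)$, $(1,2,1,1)$, $(1,1,2,1)$, $(1,2,2)$, $(2,2,1)$. For the other compositions of $5$ of length $\ge2$ it is, up to reversal, $2$ for $(2,1,1,1)$ and $(1,3,1)$; $0$ for $(2,1,2)$ and $(2,3)$; $-2$ for $(3,1,1)$; $-8$ for $(1,4)$.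

Finally $\Delta_{21}=3$. By Lemma 9 the supports are $[0,\ell]$ with $\ell\ge2$, so the types are compositions of length $\ge3$, and since $c_0-c_1=\frac12\sum_{i\in\mathbf Z}(d_i-d_{i+1})^2$,
$$\delta=1-\tfrac12\sum_{i\in\mathbf Z}(d_i-d_{i+1})^2+c_2 .$$
This is $1-1+3=3$ for $(1,1,1,1,1)$, which is of simple type. Up to reversal (which preserves $\delta$), length $4$ gives $1-3+3=1$ for $(2,1,1,1)$ and $1-2+3=2$ for $(1,2,1,1)$; length $3$ gives $1-3+2=0$ for $(1,2,2)$, $1-5+4=0$ for $(2,1,2)$, $1-5+1=-3$ for $(1,3,1)$, $1-7+3=-3$ for $(3,1,1)$.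

With $\Delta_{ab}=\Delta_{ba}$, the pairs $\{(1,0),(0,1)\}$, $(1,1)$, $\{(2,1),(1,2)\}$, $\{(3,1),(1,3)\}$, $\{(4,1),(1,4)\}$, $\{(3,2),(2,3)\}$ give $10+4+6+4+2+2=28$. So $\sum m_{ab}=28$ and by Lemma 1 the order is $28-26=2$.

**Part (3): a system of parameters would bound the poles.** Suppose $C$ had a bihomogeneous system of parameters of bidegrees $(a_i,b_i)$, $1\le i\le n^2+1$. Then $C$ would be a finite module over the polynomial ring they generate, so $D(C)$ would divide $\prod_i(1-s^{a_i}t^{b_i})$. On $s=t=r$ each factor becomes $1-r^{a_i+b_i}$, with a simple zero at $r=1$. So $\sum m_{ab}\le n^2+1$, and $N(C;1,1)\ne0$ by (1). For $n\ge5$ this contradicts Theorem A. $\square$
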